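# Heat content in the Heisenberg group near characteristic points

## 1. A half-plane whose conductivity vanishes on a line

Heat at initial temperature $1$ in the half-line $s>0$, with the end $s=0$ kept at temperature $0$, has temperature $1-\mathrm{erfc}(s/2\sqrt t)$, where $\mathrm{erfc}(x)=\frac{2}{\sqrt\pi}\int_x^\infty e^{-r^2}dr$. The heat lost up to time $t$ is $\int_0^\infty \mathrm{erfc}(s/2\sqrt t)\,ds=2\sqrt{t/\pi}$. If the equation is $u_t=y^2u_{ss}$ with a constant $y$, the loss is $2|y|\sqrt{t/\pi}$.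

Now let $y$ be a variable as well, and let heat flow in the $y$ direction:
$$u_t=u_{yy}+y^2u_{ss}\quad (y\in\mathbb R,\ s>0),\qquad u|_{s=0}=0,\qquad u|_{t=0}=1. \tag{1}$$
How much heat $\ell(t,y)=\int_0^\infty(1-u)\,ds$ has left the column over $y$, and how much has left the strip $|y|<1$?

The problem can be solved by hand. Extend the initial datum to an odd function of $s$ and write $\mathrm{sgn}(s)=\frac2\pi\int_0^\infty\frac{\sin s\xi}{\xi}d\xi$. We look for
$$u=\frac2\pi\int_0^\infty\frac{\sin s\xi}{\xi}\,m(t,y,\xi)\,d\xi,\qquad m_t=m_{yy}-\xi^2y^2m,\quad m|_{t=0}=1. \tag{2}$$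
The ansatz $m=e^{-\mathsf p(t)-\mathsf r(t)y^2}$ gives $\mathsf p'=2\mathsf r$ and $\mathsf r'=\xi^2-4\mathsf r^2$, so $\mathsf r=\frac\xi2\tanh 2\xi t$, $\mathsf p=\frac12\log\cosh2\xi t$ and
$$m=(\cosh 2\xi t)^{-1/2}\exp\bigl(-\tfrac12\xi y^2\tanh 2\xi t\bigr).$$
For $t>0$, $m$ and its derivatives decay exponentially in $\xi$, so (2) may be differentiated under the integral and solves the equation in (1); it vanishes at $s=0$. Since $m$ decreases in $\xi$, the second mean value theorem bounds the part $\xi>R$ of the integral by $2/(sR)$. Hence, as $t\to0$ with $s>0$ fixed, $u\to\frac2\pi\int_0^\infty\frac{\sin s\xi}\xi d\xi=1$.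

For the loss, Fubini gives $\int_0^Su\,ds=\frac2\pi\int_0^\infty\frac{1-\cos S\xi}{\xi^2}m\,d\xi$, and $S=\frac2\pi\int_0^\infty\frac{1-\cos S\xi}{\xi^2}d\xi$. Subtract and let $S\to\infty$; as $(1-m)/\xi^2$ is integrable, the Riemann–Lebesgue lemma gives
$$\ell(t,y)=\frac2\pi\int_0^\infty\frac{1-m(t,y,\xi)}{\xi^2}d\xi=t\,G\bigl(y/\sqrt t\bigr),\qquad G(\eta)=\frac2\pi\int_0^\infty\frac{1-e^{-P(\xi)-\eta^2R(\xi)}}{\xi^2}d\xi, \tag{3}$$
with $P=\frac12\log\cosh2\xi$ and $R=\frac12\xi\tanh2\xi$ (substitute $\xi\to\xi/t$).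

For large $\eta$, compare with $\frac2\pi\int_0^\infty(1-e^{-\eta^2\xi^2})\xi^{-2}d\xi=\frac{2\eta}{\sqrt\pi}$. Let $c=\frac12\tanh2$. For $\xi\ge1$ we have $R\ge c$, so both exponentials contribute $O(e^{-c\eta^2})$. For $\xi\le1$ we have $c\,\xi^2\le R\le\xi^2$ (concavity of $\tanh$ on $[0,\infty)$, and $\tanh x\le x$). There $e^{-P-\eta^2R}=e^{-\eta^2\xi^2}e^{r}$ with
$$r=\eta^2(\xi^2-R)-P=\tfrac43\eta^2\xi^4-\xi^2+O(\eta^2\xi^6+\xi^4).$$
Moreover $|e^r-1-r|\le\frac12r^2e^{\max(r,0)}$ and $e^{-\eta^2\xi^2+\max(r,0)}\le e^{-c\eta^2\xi^2}$. So the error made by replacing $e^r-1$ by $\frac43\eta^2\xi^4-\xi^2$ is at most $C\int_0^1\xi^{-2}(\xi^4+\eta^2\xi^6+\eta^4\xi^8)e^{-c\eta^2\xi^2}d\xi=O(\eta^{-3})$, and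
$$\frac2\pi\int_0^\infty e^{-\eta^2\xi^2}\bigl(1-\tfrac43\eta^2\xi^2\bigr)d\xi=\frac2\pi\cdot\frac{\sqrt\pi}{\eta}\Bigl(\frac12-\frac13\Bigr)=\frac1{3\sqrt\pi\,\eta}.$$
Therefore
$$G(\eta)=\frac{2\eta}{\sqrt\pi}+\frac1{3\sqrt\pi\,\eta}+O(\eta^{-3}),\qquad \eta\ge1. \tag{4}$$
In terms of $y$: $\ell=\frac2{\sqrt\pi}|y|\,t^{1/2}+\frac{1}{3\sqrt\pi|y|}t^{3/2}+\dots$ for $|y|\ge\sqrt t$. The second coefficient is not integrable at $y=0$, and the scaling (3) cuts the divergence off at $|y|\sim\sqrt t$. Since $G$ is even and bounded on $[0,1]$,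
$$\int_{-1}^1\ell\,dy=2t^{3/2}\int_0^{1/\sqrt t}G\,d\eta=\frac{2}{\sqrt\pi}t^{1/2}+\frac1{3\sqrt\pi}\,t^{3/2}\log\frac1t+O(t^{3/2}). \tag{5}$$
The loss has a term in $t^{1/2}$, none in $t$, and then a logarithm. So an expansion in powers of $\sqrt t$ holds up to order $t$ and breaks at order $t^{3/2}$. Section 2 explains that (1) is the Heisenberg heat flow above the surface $z=xy/2$, and that the line $y=0$ consists of characteristic points. The question is whether what we saw here is the worst that can happen.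

## 2. Heat content, characteristic points, and four theorems

**Setting.** $\mathbb H$ is $\mathbb R^3$ with the orthonormal horizontal frame $X=\partial_x-\frac y2\partial_z$, $Y=\partial_y+\frac x2\partial_z$. Write $X_1=X$, $X_2=Y$, $Z=[X,Y]=\partial_z$; $Z$ commutes with $X$ and $Y$. Let $\omega$ be Lebesgue measure. Both $X$ and $Y$ are divergence free, $\nabla f=\nabla_Hf=(Xf)X+(Yf)Y$, and $\Delta=X^2+Y^2$. Let $\Omega$ be relatively compact and open with smooth boundary: $\partial\Omega$ is a closed embedded smooth surface with $\Omega$ locally on one side. Fix $\phi\in C^\infty(\mathbb R^3)$ with $\Omega=\{\phi>0\}$, $\partial\Omega=\{\phi=0\}$, and $d\phi\neq0$ on $\partial\Omega$.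

**Definition (heat content).** Let $\mathcal D$ be the closure of $C_c^\infty(\Omega)$ in the norm $(\|f\|^2+\|\nabla f\|^2)^{1/2}$, with norms in $L^2(\Omega)$, and let $\Delta_D\le0$ be the self-adjoint operator of the form $\int_\Omega|\nabla f|^2$ on $\mathcal D$. Then $u(t)=e^{t\Delta_D}1$ and $Q_\Omega(t)=\int_\Omega u(t)\,d\omega$.

**Definition (characteristic set).** Put $\rho=|\nabla\phi|$. A point $p\in\partial\Omega$ is characteristic if $\mathrm{span}\{X(p),Y(p)\}=T_p\partial\Omega$, i.e. $\rho(p)=0$; $C$ is the set of these points. For $p\in C$ let $M=(X_iX_j\phi(p))_{ij}$; $p$ is degenerate if $\det M=0$. With Euclidean area $dA$ let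
$$A(s)=\mathrm{Area}\{p\in\partial\Omega:\rho(p)\le s\}.$$
$\mathcal H^1$ denotes length for the left-invariant Riemannian metric making $X,Y,Z$ orthonormal.

**Definition (surface measure).** The inward horizontal normal is $N=\nabla\phi/\rho$ on $\partial\Omega\setminus C$, and, with $\nabla_e$ the Euclidean gradient, $d\sigma=\rho|\nabla_e\phi|^{-1}dA$ is the contraction of $\omega$ with $N$.

The Euclidean outward normal is $-\nabla_e\phi/|\nabla_e\phi|$, so the divergence theorem gives, for $U$ horizontal and smooth on $\overline\Omega$,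
$$\int_\Omega\mathrm{div}\,U\,d\omega=-\int_{\partial\Omega}\frac{U\phi}{|\nabla_e\phi|}dA=-\int_{\partial\Omega}\langle U,N\rangle\,d\sigma. \tag{6}$$

**Example A.** $\phi=z$. Then $X\phi=-\frac y2$ and $Y\phi=\frac x2$, so $\rho=\frac r2$ with $r^2=x^2+y^2$, and $C$ is the origin. There $M=\begin{pmatrix}0&1/2\\-1/2&0\end{pmatrix}$ has determinant $\frac14$: the point is non-degenerate, and $A(s)=4\pi s^2$.

**Example B.** $\phi=z-\frac{xy}2$. Then $X\phi=-y$ and $Y\phi=0$, so $\rho=|y|$ and $C$ is the line $y=z=0$. The only nonzero entry of $M$ is $M_{21}=YX\phi=-1$, so all points of $C$ are degenerate; on bounded pieces $A(s)$ is of size $s$, and $d\sigma=|y|\,dx\,dy$. In the coordinates $(x,y,s)$, $s=z-\frac{xy}2$, we have $X=\partial_x-y\partial_s$ and $Y=\partial_y$, with Lebesgue measure unchanged. On functions of $(y,s)$, $\Delta=y^2\partial_s^2+\partial_y^2$. This is the operator in (1), and (5) is a heat loss per unit length in $x$.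

**Example C.** Let $(r,\vartheta)$ be polar coordinates in $(x,y)$. Off the axis the horizontal plane is spanned by the orthonormal fields $\partial_r$ and $\frac1r\partial_\vartheta+\frac r2\partial_z$, and it does not contain $\partial_\vartheta$. A surface of revolution contains $\partial_\vartheta$ in its tangent planes, so it has no characteristic point off the axis. A solid torus of revolution is non-characteristic; the unit sphere has $C=\{(0,0,\pm1)\}$.

**The quoted theorem and the problem.** Theorem 1.1 of Luca Rizzi and Tommaso Rossi, "Heat content asymptotics for sub-Riemannian manifolds", arXiv:2005.01666 (2020), says in particular: if $\Omega\subset\mathbb H$ is non-characteristic, then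
$$Q_\Omega(t)=\sum_{k=0}^\infty a_kt^{k/2},\quad t\to0,\qquad a_0=\omega(\Omega),\quad a_k=\int_{\partial\Omega}I_k\,d\sigma\ (k\ge1), \tag{7}$$
as an asymptotic series, with explicit local integrands. Here $a_1=-\frac2{\sqrt\pi}\sigma(\partial\Omega)$, and $a_2$ is the integral of a multiple of the sub-Riemannian mean curvature. The integrands make sense at every non-characteristic point. That paper also says that with characteristic points the coefficients remain well defined up to $k=2$, and that for the plane of Example A the integrand of $a_5$ is not locally $\sigma$-integrable at the origin (those of $a_3,a_4$ are), so the formula is false at order $k\ge5$. The problem: is there $k\in\{1,2,3,4\}$ such that for every $\Omega$ as above, characteristic points allowed, $a_0,\dots,a_k$ are well defined and $Q_\Omega(t)=\sum_{j\le k}a_jt^{j/2}+o(t^{k/2})$?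

**The integrands used here.** Near a non-characteristic boundary point the sub-Riemannian distance $\delta$ from $\partial\Omega$ is smooth up to the boundary from the side of $\Omega$ and satisfies $|\nabla\delta|=1$ (a standard fact). On $\partial\Omega\setminus C$ put
$$h=\Delta\delta,\qquad h_1=\langle\nabla\delta,\nabla\Delta\delta\rangle,\qquad h_2=\langle\nabla\delta,\nabla\langle\nabla\delta,\nabla\Delta\delta\rangle\rangle,$$
$$I_1=-\tfrac2{\sqrt\pi},\quad I_2=-\tfrac12h,\quad I_3=-\tfrac1{6\sqrt\pi}(h^2+2h_1),\quad I_4=\tfrac3{16}\Delta\Delta\delta-\tfrac14(hh_1+h_2), \tag{8}$$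
$a_0=\omega(\Omega)$, and $a_j=\int_{\partial\Omega}I_j\,d\sigma$ whenever $I_j\in L^1(\sigma)$. Section 10 shows that for non-characteristic $\Omega$ these are the coefficients of (7), and that for $j=1,2$ the integrands agree pointwise with those of (7). For $j=3,4$ they might differ by a divergence. The negative results below exclude every possible number as coefficient and do not depend on this; in the positive statements of Theorems 3 and 4, $I_3$ and $I_4$ are the functions in (8).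

**Theorem 1.** For every $\Omega$: $I_1,I_2\in L^1(\sigma)$ and $Q_\Omega(t)=a_0+a_1t^{1/2}+a_2t+O(t^{3/2}\log\frac1t)$. In particular the expansion is valid for $k=1,2$.

**Theorem 2.** For every $\Omega$: $Q_\Omega(t)=a_0+a_1t^{1/2}+a_2t+\Lambda\,t^{3/2}\log\frac1t+o(t^{3/2}\log\frac1t)$, with
$$\Lambda=-\frac1{3\sqrt\pi}\int_C\frac{|Z\phi|}{\|M\|_{HS}}\,d\mathcal H^1. \tag{9}$$
So $\Lambda<0$ iff $\mathcal H^1(C)>0$. There are smooth $\Omega$ with $\mathcal H^1(C)>0$ and $I_3\notin L^1(\sigma)$; for these the expansion fails at $k=3,4$ whatever numbers are used for $a_3,a_4$, and the error in Theorem 1 is sharp.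

**Theorem 3.** There is $a\in\mathbb R$ with $Q_\Omega(t)=a_0+a_1t^{1/2}+a_2t+at^{3/2}+o(t^{3/2})$ iff $\mathcal H^1(C)=0$ and $\lim_{\tau\downarrow0}\int_{\{\rho>\tau\}}I_3\,d\sigma$ exists in $\mathbb R$; then $a$ is this limit. In particular, if $\int_{\partial\Omega}\rho^{-1}dA<\infty$, this holds with $a=a_3$.

**Theorem 4.** If all characteristic points are non-degenerate, then $I_3\in L^1(\sigma)$ and
$$Q_\Omega(t)=\sum_{j=0}^3a_jt^{j/2}+t^2\int_{\{\rho>\sqrt t\}}I_4\,d\sigma+O(t^2)=\sum_{j=0}^3a_jt^{j/2}+O(t^2\log\tfrac1t).$$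
For the Euclidean unit ball, $Q_\Omega(t)=\sum_{j=0}^3a_jt^{j/2}+\frac\pi5t^2\log\frac1t+O(t^2)$. So order $3$ is optimal in this class.

Theorems 1 and 2 answer the problem: among $k\in\{1,2,3,4\}$ the expansion holds for all $\Omega$ exactly for $k=1,2$. Theorems 3 and 4 are complements. Order $4$ is not decided here for domains whose characteristic points are non-degenerate and which have no $t^2\log\frac1t$ term.

## 3. How large is $\{\rho\le s\}$, and why a fixed cutoff and the maximum principle fail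

**Lemma 1.** $A(s)\le Cs$; if all characteristic points are non-degenerate, $C$ is finite and $A(s)\le Cs^2$. For $m\ge1$ and $\tau>0$,
$$\int_{\{\rho\ge\tau\}}\rho^{-m}dA\le m\int_\tau^\infty s^{-m-1}A(s)\,ds, \tag{10}$$
which in general is $O(\log\frac1\tau)$ for $m=1$ and $O(\tau^{1-m})$ for $m\ge2$, as $\tau\to0$.

*Proof.* At $p\in C$ the tangent plane is spanned by $X,Y$, and $d\phi(p)\ne0$, so $Z\phi(p)\ne0$. As $XY\phi-YX\phi=Z\phi$, one of $XY\phi(p)$, $YX\phi(p)$ is nonzero. Since $X(p),Y(p)$ are tangent to $\partial\Omega$, these numbers are derivatives of $Y\phi|_{\partial\Omega}$ and $X\phi|_{\partial\Omega}$. So one of these two functions has nonzero differential at $p$ and can serve as a coordinate on $\partial\Omega$ near $p$. Since $\rho\ge|X\phi|,|Y\phi|$, the set $\{\rho\le s\}$ near $p$ lies in a strip of width $O(s)$. By compactness finitely many such neighborhoods cover $C$; off them $\rho$ is bounded below. Hence $A(s)\le Cs$.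

For tangent $v=v_1X+v_2Y$ at $p\in C$ the derivative of $(X\phi,Y\phi)$ along $v$ is $(\sum_iv_iX_iX_j\phi)_j=M^Tv$. If $\det M\ne0$ at every point of $C$, then $(X\phi,Y\phi)$ is a coordinate system near each such point, so $C$ is discrete and compact, hence finite, and $\{\rho\le s\}$ is locally a disc of area $O(s^2)$. Finally (10) follows from $\rho^{-m}=m\int_\rho^\infty s^{-m-1}ds$ and Fubini; insert $A(s)\le Cs$ for $s\le1$ and $A(s)\le A(\infty)$ for $s\ge1$. $\square$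

In particular $\mathrm{Area}(C)=0$. Examples A and B show both rates.

A first attempt is to fix $\tau>0$, use the non-characteristic analysis on $\{\rho>\tau\}$, and hope that the rest is small. It is not: in Section 1, by (4), the part $|y|<\tau$ loses heat $\frac{2}{\sqrt\pi}\tau^2t^{1/2}+o(t^{1/2})$ for fixed $\tau$, which is not $o(t)$. So $\tau$ must shrink with $t$. But the expansion at $y$ is an expansion in $\sqrt t/|y|$: its terms $t^{1/2}|y|$, $t^{3/2}|y|^{-1}$ and remainder $t^{5/2}|y|^{-3}$ all have size $t$ when $|y|\sim\sqrt t$. So the cutoff has to sit at $\rho\sim\sqrt t$, and below it nothing is known about the solution.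

A second attempt puts the cutoff there, builds an approximate solution, and compares with $u$ by the maximum principle. In the region $\rho\lesssim\sqrt T$ within depth $O(T)$ the approximate solution is an arbitrary interpolation, so it may be wrong by an amount of order $1$. The sup-norm comparison then gives $|Q_\Omega-\text{approximation}|=O(1)$, which says nothing. However, that region has depth $O(T)$ over a set of area $A(2\sqrt T)=O(\sqrt T)$, hence volume $O(T^{3/2})$. The way past both obstacles is therefore: an approximate solution whose estimates are uniform up to $\rho\sim\sqrt T$, with an arbitrary filling below, and the comparison done in $L^1$, where the heat semigroup is also a contraction. Everything not controlled then costs its volume, $O(T^{3/2})$, which is below order $T$.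

## 4. Symbol classes and an approximate distance

**Step 1: a collar.** This lets us integrate in layers over $\partial\Omega$. Flowing along $\nabla_e\phi/|\nabla_e\phi|^2$, along which $\phi$ grows at unit rate, gives a diffeomorphism $\Phi:\partial\Omega\times(-s_0,s_0)\to V$ onto a bounded neighborhood of $\partial\Omega$ with bounded Jacobian and $\phi(\Phi(p,s))=s$. There is $s_1>0$ with $\{0<\phi<s_1\}\subset V$: otherwise points $q_n\in\Omega\setminus V$ with $\phi(q_n)\to0$ would accumulate at a point of $\overline\Omega$ with $\phi=0$, i.e. in $\partial\Omega\subset V$, and $V$ is open. The function $\rho=|(X\phi,Y\phi)|$ is Lipschitz on bounded sets, so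
$$|\rho(\Phi(p,s))-\rho(p)|\le C_1|s|. \tag{11}$$

**Step 2: symbol classes.** They record that each horizontal derivative costs one factor $\rho^{-1}$, uniformly up to $C$. For $0<\epsilon\le1$ let $\mathcal O_\epsilon=\{q\in V:\rho>0,\ |\phi|<\epsilon\rho^2\}$.

**Definition (class $S^m$).** $F\in S^m$ if $F\in C^\infty(\mathcal O_\epsilon)$ and $|X_{i_1}\cdots X_{i_l}F|\le C\rho^{m-l}$ for every word, $l\ge0$, with $C$ depending on the word.

By Leibniz, $S^mS^{m'}\subset S^{m+m'}$; clearly $X_iS^m\subset S^{m-1}$. Next, $\phi\in S^2$: $|\phi|\le\rho^2$, $|X_i\phi|\le\rho$, and higher derivatives are $O(1)$, hence $O(\rho^{2-l})$ for $l\ge2$ because $\rho$ is bounded on $V$. So $X_i\phi\in S^1$ and $\rho^2\in S^2$. If $F\in S^m$ and $F\ge c\rho^m$ with $c>0$, then $F^\kappa\in S^{m\kappa}$: a derivative of length $l$ is a sum of terms $F^{\kappa-j}X_{J_1}F\cdots X_{J_j}F$ with total length $l$, each $O(\rho^{m\kappa-l})$. In particular $\rho^m\in S^m$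 for all real $m$. Likewise $\Theta(F)\in S^0$ if $F\in S^0$ and $\Theta$ is smooth. In Example B: $\phi/\rho^2=s/y^2$, $X(s/y^2)=-1/y$ and $Y(s/y^2)=-2s/y^3$, both $O(\rho^{-1})$ where $|s|<y^2$, as they should be for a member of $S^0$.

**Lemma 2.** There are $\alpha_i\in S^{1-2i}$ on $\mathcal O_1$, $\alpha_1=\rho^{-1}$, such that $\psi=\sum_{i=1}^4\alpha_i\phi^i$ satisfies $|\nabla\psi|^2=1+\phi^4E_4$ with $E_4\in S^{-8}$.

*Proof.* By induction we construct $\psi_n=\sum_{i\le n}\alpha_i\phi^i$ with $|\nabla\psi_n|^2=1+\phi^nE_n$, $E_n\in S^{-2n}$. For $n=1$, $\nabla\psi_1=\rho^{-1}\nabla\phi+\phi\nabla\rho^{-1}$ and $|\nabla\phi|=\rho$ give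
$$E_1=2\rho^{-1}\langle\nabla\phi,\nabla\rho^{-1}\rangle+\phi|\nabla\rho^{-1}|^2\in S^{-2}.$$
For the step put $\alpha=\alpha_{n+1}=-E_n/(2(n+1)\rho)\in S^{-2n-1}$. We have $\nabla\psi_n=\rho^{-1}\nabla\phi+\phi\cdot(\text{components in }S^{-2})$: the remaining terms are $\phi\nabla\rho^{-1}$, $i\alpha_i\phi^{i-1}\nabla\phi$ and $\phi^i\nabla\alpha_i$ with $i\ge2$, and one factor $\phi$ can be taken out of each, leaving a symbol of order $-2$. So $\langle\nabla\psi_n,\nabla\phi\rangle\in\rho+\phi S^{-1}$ and the components of $\nabla\psi_n$ are in $S^0$. Hence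
$$2\langle\nabla\psi_n,\nabla(\alpha\phi^{n+1})\rangle=2(n+1)\alpha\rho\,\phi^n+\phi^{n+1}S^{-2n-2}=-\phi^nE_n+\phi^{n+1}S^{-2n-2}.$$
Also $|\nabla(\alpha\phi^{n+1})|^2\in\phi^{2n}S^{-4n}\subset\phi^{n+1}S^{-2n-2}$, since $\phi^{n-1}\in S^{2n-2}$. Adding up, $|\nabla\psi_{n+1}|^2=1+\phi^{n+1}E_{n+1}$ with $E_{n+1}\in S^{-2n-2}$. $\square$

**Step 3: the choice of $\epsilon$.** It makes $\psi$ comparable to $\phi/\rho$. Let $\beta=\psi/\phi=\sum\alpha_i\phi^{i-1}\in S^{-1}$. On $\mathcal O_\epsilon$, $|\beta-\rho^{-1}|\le C\sum_{i\ge2}\rho^{1-2i}(\epsilon\rho^2)^{i-1}\le C\epsilon\rho^{-1}$. Fix $\epsilon\le1$ so small that on $\mathcal O_\epsilon$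
$$\tfrac12\rho^{-1}\le\beta\le2\rho^{-1}, \tag{12}$$
that $\epsilon\max_{\overline\Omega}\rho^2<s_1$, and that $\frac12\rho(q)\le\rho(p)\le2\rho(q)$ whenever $q=\Phi(p,s)\in\mathcal O_\epsilon$; the last is possible by (11), since then $|s|<\epsilon\rho(q)^2$ and $\rho$ is bounded. Now $\beta^{-1}\in S^1$, $\psi=\beta\phi\in S^1$, and
$$|\nabla\psi|^2=1+\psi^4E,\qquad E=\beta^{-4}E_4\in S^{-4}. \tag{13}$$
On $\partial\Omega\setminus C$ we have $\beta=\rho^{-1}$, so $\nabla\psi=\rho^{-1}\nabla\phi=N$.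

**Lemma 3.** Let $\tilde\psi$ be smooth near $p\in\partial\Omega\setminus C$ (up to the boundary, from the side of $\Omega$), $\tilde\psi=0$ on $\partial\Omega$, $\tilde\psi>0$ in $\Omega$, $|\nabla\tilde\psi|^2=1+O(\psi^4)$. Then $\tilde\psi=\psi+\psi^5b'$ with $b'$ smooth.

*Proof.* On $\partial\Omega$, $\nabla\tilde\psi$ is a nonnegative multiple of $\nabla\phi$ of norm $1$, so it is $N=\nabla\psi$. Writing $\tilde\psi-\psi=b_0\phi$ we get $b_0\nabla\phi=0$ on $\partial\Omega$, so $b_0=0$ there and $\tilde\psi=\psi+\psi^2b$. If $\tilde\psi=\psi+\psi^jb$ with $2\le j\le4$, then $1+O(\psi^4)=|\nabla\tilde\psi|^2=1+2j\psi^{j-1}b+O(\psi^j)$ (the square of the correction is $O(\psi^{2j-2})$, and $2j-2\ge j$). So $b=0$ on $\partial\Omega$ and $\tilde\psi=\psi+\psi^{j+1}b'$ with $b'$ smooth. Use this for $j=2,3,4$. $\square$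

The lemma applies to $\tilde\psi=\delta$. As $h,h_1,h_2,\Delta\Delta\delta$ involve at most four derivatives, on $\partial\Omega\setminus C$ they may be computed from $\psi$, or from any $\tilde\psi$ as in Lemma 3. From now on, on $\mathcal O_\epsilon$,
$$h=\Delta\psi\in S^{-1},\quad h_1=\langle\nabla\psi,\nabla h\rangle\in S^{-2},\quad h_2=\langle\nabla\psi,\nabla h_1\rangle\in S^{-3},\quad \Delta h\in S^{-3},$$
and $a_\nu=\langle\nabla\psi,\nabla a\rangle$ for a function $a$. In particular $|I_j|\le C\rho^{1-j}$ on $\partial\Omega\setminus C$.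

**Check in Example B.** Let $\varsigma=s/y^2$ and $\tilde\psi=|y|D(\varsigma)$, $D=\varsigma-\frac16\varsigma^3$. Then $|\nabla\tilde\psi|^2=y^2\tilde\psi_s^2+\tilde\psi_y^2=D'^2+(D-2\varsigma D')^2=(1-\varsigma^2)+\varsigma^2+O(\varsigma^4)$, so Lemma 3 applies. Here $\Delta\tilde\psi=|y|^{-1}\bigl((1+4\varsigma^2)D''+2\varsigma D'\bigr)=|y|^{-1}(\varsigma+O(\varsigma^2))=s|y|^{-3}+O(s^2)$. On the surface $h=0$ and $h_1=y^2\tilde\psi_sh_s=y^2|y|^{-1}|y|^{-3}=y^{-2}$, so $I_3=-\frac{1}{3\sqrt\pi\,y^2}$ and $I_3\,d\sigma=-\frac1{3\sqrt\pi|y|}dx\,dy$. This agrees with (4), where loss counts with the opposite sign.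

**Lemma 4.** For $0<t\le T$ and $m\ge0$,
$$\int_{\mathcal O_\epsilon\cap\Omega\cap\{\rho\ge\sqrt T\}}\rho^{-m}e^{-\psi^2/16t}\,d\omega\le C\sqrt t\int_{\{p\in\partial\Omega:\,\rho\ge\sqrt T/2\}}\rho^{1-m}\,dA. \tag{14}$$

*Proof.* Write $q=\Phi(p,s)$, $s=\phi(q)>0$. By (12), $\psi(q)\ge s/(2\rho(q))\ge s/(4\rho(p))$; also $\rho(q)^{-m}\le C\rho(p)^{-m}$ and $\rho(p)\ge\rho(q)/2\ge\sqrt T/2$. Integrate in $s$: $\int_0^\infty e^{-s^2/(256\rho(p)^2t)}ds=8\sqrt\pi\,\rho(p)\sqrt t$. $\square$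

## 5. A parametrix with explicit profiles

The purpose of this section is a function $W$ on $\mathcal O_\epsilon$, equal to $1$ on $\partial\Omega$ and tending to $0$ inside as $t\to0$, with $(\partial_t-\Delta)W$ small relative to powers of $\sqrt t/\rho$.

**Step 1: profiles.** We need one-variable functions that invert the heat operator on the errors that will appear. Let $k=(\pi t)^{-1/2}e^{-\psi^2/4t}$ and $w_0=\mathrm{erfc}(\psi/2\sqrt t)$; then $\partial_\psi w_0=-k$ and $\partial_\psi k=-\frac\psi{2t}k$. With $\mathcal H=\partial_t-\partial_\psi^2$ we have $\mathcal Hw_0=\mathcal Hk=0$ and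
$$\mathcal H(\psi w_0)=2k,\quad \mathcal H(\psi^2w_0)=-2w_0+4\psi k,\quad \mathcal H(t\psi k)=2\psi k,$$
$$\mathcal H(\psi^3w_0)=-6\psi w_0+6\psi^2k,\quad \mathcal H(t\psi w_0)=\psi w_0+2tk,\quad \mathcal H(t\psi^2k)=3\psi^2k-2tk.$$
(For instance $\mathcal H(t\psi k)=\psi k-2t\,\partial_\psi k=2\psi k$.) Put
$$f_1=\tfrac12\psi w_0,\qquad f_2=\tfrac12(t\psi k-\psi^2w_0),$$
$$f_3=-\tfrac1{16}\psi^3w_0+\tfrac18t\psi w_0+\tfrac18t\psi^2k,\qquad f_4=\tfrac16\psi^3w_0-\tfrac14t\psi^2k. \tag{15}$$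
With $'=\partial_\psi$ we have $f_1'=\frac12(w_0-\psi k)$ and $f_2'=\frac12tk+\frac14\psi^2k-\psi w_0$. The identities give
$$\mathcal Hf_1=k=-w_0',\qquad \mathcal Hf_2=w_0-\psi k=2f_1',\qquad \mathcal Hf_3=\tfrac12\psi w_0=f_1,\qquad \mathcal Hf_4=-\psi w_0+\tfrac14\psi^2k+\tfrac12tk=f_2'. \tag{16}$$
All $f_i$ vanish at $\psi=0$.

**Definition (degree).** $F(t,\psi)$ has degree $n$ if $F=t^{n/2}F(1,\psi/\sqrt t)$. The functions $w_0,f_1,f_2,f_3,f_4$ have degrees $0,1,2,3,3$. Since $\mathrm{erfc}(x)\le e^{-x^2}$ for $x\ge0$, they satisfy $|\partial_\psi^jF|\le C_jt^{(n-j)/2}e^{-\psi^2/8t}$ for $\psi\ge0$.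

**Step 2: the ansatz.** It is designed so that the large errors cancel in a chain. With $L=\partial_t-\Delta$ and (13), $\Delta F(t,\psi)=F''(1+\psi^4E)+F'h$, hence
$$L(aF)=a\,\mathcal HF-aF''\psi^4E-F'(ah+2a_\nu)-F\Delta a. \tag{17}$$
Let
$$c=\tfrac12h^2+h_1\in S^{-2},\qquad d=ch+2c_\nu\in S^{-3},\qquad W=w_0-hf_1-cf_2-\Delta h\,f_3-d\,f_4. \tag{18}$$
By (17) and (16), leaving aside the terms with $\psi^4E$:

- $Lw_0$ gives $-w_0'h=kh$.
- $L(-hf_1)$ gives $-hk+f_1'(h^2+2h_1)+f_1\Delta h=-hk+2cf_1'+f_1\Delta h$.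
- $L(-cf_2)$ gives $-2cf_1'+f_2'd+f_2\Delta c$.
- $L(-\Delta h\,f_3)$ gives $-\Delta h\,f_1+f_3'S^{-4}+f_3S^{-5}$.
- $L(-df_4)$ gives $-df_2'+f_4'S^{-4}+f_4S^{-5}$.

The terms $kh$, $2cf_1'$, $f_1\Delta h$, $f_2'd$ cancel, and
$$LW=\psi^4E\,(-w_0''+hf_1''+cf_2''+\Delta h\,f_3''+df_4'')+f_2\Delta c+f_3'S^{-4}+f_4'S^{-4}+f_3S^{-5}+f_4S^{-5}. \tag{19}$$

**Step 3: bounds.** They must be uniform up to $\rho=\sqrt T$. Let $t\le T\le\rho^2$, on $\mathcal O_\epsilon\cap\overline\Omega$, so that each factor $t^{1/2}\rho^{-1}$ is at most $1$. The bracket in (19) is $O(t^{-1}e^{-\psi^2/8t})$, and $\psi^4t^{-1}e^{-\psi^2/8t}\le Ct\,e^{-\psi^2/16t}$. The other terms are $O(t\rho^{-4}e^{-\psi^2/8t})$; for example $f_3S^{-5}=O(t^{3/2}\rho^{-5}e^{-\psi^2/8t})$. Hence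
$$|LW|\le Ct\rho^{-4}e^{-\psi^2/16t},\qquad |W|\le Ce^{-\psi^2/8t},\qquad |\nabla W|\le Ct^{-1/2}e^{-\psi^2/8t}. \tag{20}$$
For the last bound, $\nabla(aF)=aF'\nabla\psi+F\nabla a$ with $a\in S^{-n}$ and $F$ of degree at least $n$, so both terms are $O(t^{-1/2}e^{-\psi^2/8t})$.

## 6. $L^1$-contractivity and Duhamel's formula

**Lemma 5.** $\|e^{t\Delta_D}f\|_{L^1}\le\|f\|_{L^1}$ for $f\in L^2(\Omega)$.

*Proof.* First we show that resolvents respect the bound $f\le1$. Let $f\in L^2$, $f\le1$, $\lambda>0$, $g=(1-\lambda\Delta_D)^{-1}f\in\mathcal D$. Choose a smooth $\Xi$ with $\Xi=0$ on $(-\infty,1]$, and $\Xi>0$, $0<\Xi'\le1$ on $(1,\infty)$. Let $g_n\in C_c^\infty(\Omega)$ tend to $g$ in $\mathcal D$ and a.e. Then $\Xi(g_n)\in C_c^\infty(\Omega)$, since $\Xi(0)=0$. Moreover $\Xi(g_n)\to\Xi(g)$ in $L^2$ since $\Xi$ is Lipschitz, and $\Xi'(g_n)\nabla g_n\to\Xi'(g)\nabla g$ in $L^2$, because $\Xi'(g_n)(\nabla g_n-\nabla g)\to0$ and $(\Xi'(g_n)-\Xi'(g))\nabla g\to0$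 by dominated convergence. So $\Xi(g)\in\mathcal D$, and testing $g-\lambda\Delta_Dg=f$ with it gives
$$\int(g-f)\,\Xi(g)=-\lambda\int\Xi'(g)|\nabla g|^2\le0.$$
Where $\Xi(g)\ne0$ we have $g>1\ge f$, so the left integrand is nonnegative; thus $\Xi(g)=0$, i.e. $g\le1$ a.e. By scaling and $f\mapsto-f$, the resolvent is a contraction for $\|\cdot\|_\infty$, and so is $e^{t\Delta_D}=\lim_n(1-\frac tn\Delta_D)^{-n}$ (strong limit in $L^2$; pass to an a.e. convergent subsequence). By symmetry $|\int(e^{t\Delta_D}f)g|=|\int f\,e^{t\Delta_D}g|\le\|f\|_1\|g\|_\infty$ for $g\in L^\infty$; take $g=\mathrm{sgn}(e^{t\Delta_D}f)$. $\square$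

**Step 1: the approximate solution.** We glue the parametrix to an arbitrary filling near $C$. Fix $\Theta\in C^\infty(\mathbb R)$, $0\le\Theta\le1$, $\Theta=1$ on $(-\infty,1]$, $\Theta=0$ on $[2,\infty)$. For small $T>0$ put
$$\theta=\Theta(\rho^2/T)\,\Theta(\phi/T),\qquad \chi=\bigl(1-\Theta(\rho^2/T)\bigr)\,\Theta\bigl(4\phi/(\epsilon\rho^2)\bigr)$$
($\chi=0$ where $\rho^2\le T$), and for $0<t\le T$
$$\tilde v=\theta+\chi W,\qquad \tilde u=1-\tilde v. \tag{21}$$
Then $\mathrm{supp}\,\chi\cap\overline\Omega\subset\{\rho^2\ge T,\ 0\le\phi\le\epsilon\rho^2/2\}$, a compact subset of $\mathcal O_\epsilon$; it lies in $V$ because $\epsilon\max_{\overline\Omega}\rho^2<s_1$. So $\theta,\chi\in C^\infty(\overline\Omega)$ and $\tilde u\in C^\infty((0,T]\times\overline\Omega)$. On $\partial\Omega$, $W=1$, $\theta=\Theta(\rho^2/T)$ and $\chi=1-\Theta(\rho^2/T)$, so $\tilde v=1$ and $\tilde u=0$. As $t\to0$, $W\to0$ boundedly on $\mathrm{supp}\,\chi\cap\Omega$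 (there $\psi>0$), so $\tilde u(t)\to1-\theta$ in $L^2(\Omega)$.

**Step 2: $\tilde u(t)$ is in the domain of $\Delta_D$.** This is needed to differentiate along the semigroup. The function $\tilde u(t)$ is smooth on $\overline\Omega$ and vanishes on the smooth boundary, so it lies in the Euclidean space $H_0^1(\Omega)\subset\mathcal D$. For $g\in C_c^\infty(\Omega)$, $\int\langle\nabla\tilde u,\nabla g\rangle=-\int(\Delta\tilde u)g$; by density this holds for $g\in\mathcal D$. Hence $\tilde u(t)\in D(\Delta_D)$ and $\Delta_D\tilde u=\Delta\tilde u$.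

**Step 3: Duhamel.** It turns the error $L\tilde u$ into a bound on $u-\tilde u$. The map $\tau\mapsto\tilde u(\tau)\in L^2$ is $C^1$ on $(0,T]$. For $0<\tau<T$ and small $\eta\neq0$,
$$\frac{e^{(T-\tau-\eta)\Delta_D}\tilde u(\tau+\eta)-e^{(T-\tau)\Delta_D}\tilde u(\tau)}{\eta}=e^{(T-\tau-\eta)\Delta_D}\frac{\tilde u(\tau+\eta)-\tilde u(\tau)}\eta+\frac{e^{(T-\tau-\eta)\Delta_D}-e^{(T-\tau)\Delta_D}}{\eta}\tilde u(\tau).$$
The first term tends in $L^2$ to $e^{(T-\tau)\Delta_D}\partial_\tau\tilde u$ (contractions, strongly continuous in $\eta$), the second to $-e^{(T-\tau)\Delta_D}\Delta_D\tilde u(\tau)$. So the derivative is $e^{(T-\tau)\Delta_D}L\tilde u(\tau)$, which is continuous in $\tau$, and for $0<s<T$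
$$\tilde u(T)-e^{(T-s)\Delta_D}\tilde u(s)=\int_s^Te^{(T-\tau)\Delta_D}L\tilde u(\tau)\,d\tau.$$
Take $L^1$ norms, use Lemma 5 and $L\tilde u=-L\tilde v$, and let $s\to0$ ($\Omega$ is bounded, so $L^2$-convergence implies $L^1$-convergence). Since $u(T)=e^{T\Delta_D}(1-\theta)+e^{T\Delta_D}\theta$,
$$\|u(T)-\tilde u(T)\|_{L^1}\le\|\theta\|_{L^1(\Omega)}+\int_0^T\|L\tilde v\|_{L^1}\,d\tau. \tag{22}$$

## 7. The error term

Let
$$\mathrm{Err}(T)=T\,A(2\sqrt T)+T^{5/2}\int_{\{\rho\ge\sqrt T/2\}}\rho^{-3}\,dA. \tag{23}$$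
The goal is to bound the right side of (22) by $C\,\mathrm{Err}(T)$ for small $T$.

**Step 1: the filling $\theta$ costs a volume.** On $\overline\Omega$, $\theta$ is supported in $\mathcal N:=\{0\le\phi\le2T,\ \rho\le\sqrt{2T}\}\cap\overline\Omega$. For $q=\Phi(p,s)\in\mathcal N$, (11) gives $\rho(p)\le\sqrt{2T}+2C_1T\le2\sqrt T$ for small $T$. So $\omega(\mathcal N)\le CT\,A(2\sqrt T)\le C\,\mathrm{Err}(T)$ and $\|\theta\|_{L^1}\le C\,\mathrm{Err}(T)$. Since $|\nabla\phi|$ and $|\nabla\rho^2|$ are $O(\rho)=O(\sqrt T)$ on $\mathcal N$ and second derivatives are $O(1)$, we get $|\Delta\theta|\le C(\rho^2T^{-2}+T^{-1})\le C/T$. Hence $\int_0^T\|L\theta\|_{L^1}d\tau=\int_0^T\|\Delta\theta\|_{L^1}d\tau\le C\omega(\mathcal N)$.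

**Step 2: the interior error of $W$.** Here $L(\chi W)=\chi LW-2\langle\nabla\chi,\nabla W\rangle-W\Delta\chi$. By (20) and (14) with $m=4$,
$$\int_0^T\|\chi LW\|_{L^1}dt\le C\int_0^Tt^{3/2}dt\int_{\{\rho\ge\sqrt T/2\}}\rho^{-3}dA\le C\,\mathrm{Err}(T).$$

**Step 3: the commutator terms.** We have $|\nabla\chi|\le C\rho^{-1}$ and $|\Delta\chi|\le C\rho^{-2}$ uniformly in $T$: derivatives of $\Theta(\rho^2/T)$ live where $T\le\rho^2\le2T$, and $\phi/\rho^2\in S^0$. On $\overline\Omega$, $\nabla\chi$ is supported in $E_1\cup E_2$ with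
$$E_1=\{T\le\rho^2\le2T,\ 0\le\phi\le\epsilon\rho^2/2\}\subset\mathcal N,\qquad E_2=\{\rho^2\ge T,\ \epsilon\rho^2/4\le\phi\le\epsilon\rho^2/2\}.$$
On $E_1$ the terms are at most $C(T^{-1/2}t^{-1/2}+T^{-1})$; integrated over $[0,T]\times\mathcal N$ they give at most $C\omega(\mathcal N)$. On $E_2$, $\psi\ge\phi/(2\rho)\ge\epsilon\rho/8$, so $e^{-\psi^2/8t}\le e^{-c_0\rho^2/t}e^{-\psi^2/16t}$ with $c_0=\epsilon^2/1024$. The terms are then at most
$$C(\rho^{-1}t^{-1/2}+\rho^{-2})e^{-c_0\rho^2/t}e^{-\psi^2/16t}\le C't\rho^{-4}e^{-\psi^2/16t},$$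
because $(\rho^2/t)^{3/2}e^{-c_0\rho^2/t}$ and $(\rho^2/t)e^{-c_0\rho^2/t}$ are bounded. Proceed as in Step 2.

Integrating $u(T)-\tilde u(T)$ over $\Omega$ and absorbing $\int\theta$, we obtain
$$\Bigl|Q_\Omega(T)-\omega(\Omega)+\int_\Omega\chi\,W(T)\,d\omega\Bigr|\le C\,\mathrm{Err}(T). \tag{24}$$

## 8. The master formula

The task is to turn $\int_\Omega\chi W$ into boundary integrals. Fix $t=T$.

**Step 1: integrate by parts once.** For $F$ of degree $n$ with $|F|\le CT^{n/2}e^{-\psi^2/8T}$ on $\psi\ge0$, put $\mathcal IF(\psi)=\int_\psi^\infty F$. As $e^{-(\psi+\eta)^2/8T}\le e^{-\psi^2/8T}e^{-\eta^2/8T}$, $\mathcal IF$ has degree $n+1$ and $|\mathcal IF|\le C'T^{(n+1)/2}e^{-\psi^2/8T}$, with the same exponent. Let $Da=ah+a_\nu$. Apply (6) to $U=\chi a\,\mathcal IF(\psi)\nabla\psi$. Its divergence is $\mathcal IF\,a\langle\nabla\chi,\nabla\psi\rangle+\chi(Da)\mathcal IF-\chi aF(1+\psi^4E)$, and $\nabla\psi=N$ on $\partial\Omega\setminus C$.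 So
$$\int_\Omega\chi aF=\mathcal IF(0)\int_{\partial\Omega}\chi a\,d\sigma+\int_\Omega\chi(Da)\,\mathcal IF+\int_\Omega a\langle\nabla\chi,\nabla\psi\rangle\mathcal IF-\int_\Omega\chi a\psi^4EF. \tag{25}$$

**Step 2: errors.** Let $a\in S^{-n}$ and $F$ of degree $n$; then $Da\in S^{-n-1}$ and $\mathcal IF$ has degree $n+1$, so (25) can be iterated. On $\mathrm{supp}\,\chi$, $T\le\rho^2$. The last term of (25) is at most $C\int T^2\rho^{-4}e^{-\psi^2/16T}\le C\,\mathrm{Err}(T)$ by (14). The third has integrand at most $CT^{1/2}\rho^{-1}e^{-\psi^2/8T}$, which is $O(1)$ on $E_1\subset\mathcal N$ and at most $CT^2\rho^{-4}e^{-\psi^2/16T}$ on $E_2$ (as in Section 7), so it is at most $C\,\mathrm{Err}(T)$. For $n=4$ the left side of (25) is at most $C\int T^2\rho^{-4}e^{-\psi^2/8T}\le C\,\mathrm{Err}(T)$. With Cauchy's formula $\mathcal I^{j+1}F(0)=\frac1{j!}\int_0^\infty s^jF\,ds$,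
$$\int_\Omega\chi aF\,d\omega=\sum_{j=0}^{3-n}\Bigl(\frac1{j!}\int_0^\infty s^jF\,ds\Bigr)\int_{\partial\Omega}\chi\,D^ja\,d\sigma+O(\mathrm{Err}(T)). \tag{26}$$

**Step 3: moments.** These are the numbers entering (26). From $\int_0^\infty s^me^{-s^2/4T}ds=\frac12(4T)^{(m+1)/2}\Gamma(\frac{m+1}2)$,
$$\int_0^\infty s^mk\,ds=2\sqrt{T/\pi},\quad 2T,\quad \tfrac8{\sqrt\pi}T^{3/2},\quad 12T^2\qquad(m=1,2,3,4),$$
$$\int_0^\infty s^nw_0\,ds=\tfrac1{n+1}\int_0^\infty s^{n+1}k\,ds=2\sqrt{T/\pi},\quad T,\quad \tfrac8{3\sqrt\pi}T^{3/2},\quad 3T^2\qquad(n=0,1,2,3).$$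
Hence the coefficients in (26) are as follows.

- $(1,w_0)$: $2\sqrt{T/\pi},\ T,\ \frac4{3\sqrt\pi}T^{3/2},\ \frac12T^2$, multiplying $1,h,Dh,D^2h$ (note $D1=h$).
- $(-h,f_1)$: $\frac12T,\ \frac4{3\sqrt\pi}T^{3/2},\ \frac34T^2$, multiplying $-h,-Dh,-D^2h$.
- $(-c,f_2)$: $\frac12(2-\frac83)\frac{T^{3/2}}{\sqrt\pi}=-\frac1{3\sqrt\pi}T^{3/2}$ and $\frac12(2-3)T^2=-\frac12T^2$, multiplying $-c,-Dc$.
- $(-\Delta h,f_3)$: $(-\frac3{16}+\frac18+\frac14)T^2=\frac3{16}T^2$, multiplying $-\Delta h$.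
- $(-d,f_4)$: $(\frac12-\frac12)T^2=0$.

**Step 4: adding up.** We have $Dh=h^2+h_1$ and $c=\frac12h^2+h_1$. The densities of $\int\chi W$ are: at $T^{1/2}$, $\frac2{\sqrt\pi}=-I_1$; at $T$, $h-\frac12h=\frac12h=-I_2$; at $T^{3/2}$, the $Dh$ terms cancel and $\frac1{3\sqrt\pi}c=-I_3$ remains; at $T^2$,
$$-\tfrac14D(h^2+h_1)+\tfrac12D(\tfrac12h^2+h_1)-\tfrac3{16}\Delta h=\tfrac14Dh_1-\tfrac3{16}\Delta h=\tfrac14(hh_1+h_2)-\tfrac3{16}\Delta h=-I_4.$$
Since $\chi=1-\Theta(\rho^2/T)$ on $\partial\Omega$, (24) becomes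
$$Q_\Omega(T)=\omega(\Omega)+\sum_{j=1}^4T^{j/2}\int_{\partial\Omega}\bigl(1-\Theta(\rho^2/T)\bigr)I_j\,d\sigma+O(\mathrm{Err}(T)),\qquad T\to0. \tag{27}$$

## 9. Proof of Theorem 1

Recall $d\sigma\le C\rho\,dA$ and $|I_j|\le C\rho^{1-j}$. So $|I_2|\,d\sigma\le C\,dA$, and $I_1,I_2\in L^1(\sigma)$. Removing the cutoffs in (27) for $j=1,2$ costs at most
$$T^{1/2}\int_{\rho\le\sqrt{2T}}C\rho\,dA+T\int_{\rho\le\sqrt{2T}}C\,dA\le CT\,A(2\sqrt T)=O(T^{3/2}).$$
By Lemma 1, as $1-\Theta(\rho^2/T)$ vanishes for $\rho^2\le T$, the other terms obey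
$$T^{3/2}\int_{\rho\ge\sqrt T}|I_3|\,d\sigma\le CT^{3/2}\int_{\rho\ge\sqrt T}\rho^{-1}dA=O(T^{3/2}\log\tfrac1T),$$
$$T^2\int_{\rho\ge\sqrt T}|I_4|\,d\sigma\le CT^2\int_{\rho\ge\sqrt T}\rho^{-2}dA=O(T^{3/2}),$$
$$\mathrm{Err}(T)=O(T\cdot T^{1/2}+T^{5/2}\cdot T^{-1})=O(T^{3/2}).$$
Now (27) gives Theorem 1, with $a_1,a_2$ defined through (8); the next section identifies them. $\blacksquare$

The same bounds give, for every $\Omega$,
$$Q_\Omega(T)=a_0+a_1T^{1/2}+a_2T+T^{3/2}\int_{\partial\Omega}\bigl(1-\Theta(\rho^2/T)\bigr)I_3\,d\sigma+O(T^{3/2}). \tag{28}$$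

## 10. Agreement with the coefficients of Theorem 1.1

If $C=\emptyset$, then for small $T$ the cutoffs in (27) are absent and $A(2\sqrt T)=0$, so $\mathrm{Err}(T)=O(T^{5/2})$ and $Q_\Omega(t)=\sum_{j\le4}a_jt^{j/2}+O(t^{5/2})$. By uniqueness of asymptotic coefficients the $a_j$ agree with those of (7) for non-characteristic domains.

On characteristic domains we need the integrands to agree for $j=1,2$. For $j=1$ this is clear. For $j=2$ the integrand in (7) is a constant multiple of the mean curvature $\pm\Delta\delta$, so the constant is determined by one non-characteristic domain with $\int h\,d\sigma\ne0$. On $\{r>0\}$ let $g=dr^2+\frac4{r^2}dz^2$. By Example C, for $f=f(r,z)$ we have $|\nabla f|^2=f_r^2+\frac{r^2}4f_z^2=|\nabla_gf|^2$, and $2\pi r\,dr\,dz=\pi r^2dA_g$. So on such $f$, $\Delta f=\Delta_gf+\langle\nabla_g\log r^2,\nabla_gf\rangle_g$, and on a surface of revolution, after integration in $\vartheta$, $d\sigma=\pi r^2d\ell_g$.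 Rotate the $g$-disc of small radius $\varepsilon$ about $(R,0)$, $R>0$. By Example C the solid torus is non-characteristic. Near its boundary the function $\varepsilon-d_g(\cdot,(R,0))$ satisfies the hypotheses of Lemma 3, so $h=-\frac1\varepsilon+O(1)$. The $g$-circle has length $2\pi\varepsilon(1+o(1))$, so $\int h\,d\sigma\to-\frac1\varepsilon\cdot2\pi\varepsilon\cdot\pi R^2=-2\pi^2R^2\ne0$ as $\varepsilon\to0$. Hence the integrand of $a_2$ in (7) is $-\frac12h=I_2$.

## 11. A formula for $I_3$, and its limit at degenerate points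

To find the coefficient of the logarithm we need $I_3$ to leading order near $C$. On $\partial\Omega\setminus C$ let $\nu=\rho^{-1}(X\phi,Y\phi)$, $\tau=(-\nu_2,\nu_1)$ (also the field $\tau_1X+\tau_2Y$, tangent to $\partial\Omega$ because $\tau\phi=0$), and $\mathsf H(a,b)=\sum a_ib_jX_iX_j\phi$. Since $\nu_1\tau_2-\nu_2\tau_1=1$, $\mathsf H(\nu,\tau)-\mathsf H(\tau,\nu)=Z\phi$.

**Step 1: $h$.** From the construction, $\alpha_2=-E_1/(4\rho)$, so on $\partial\Omega$ $\alpha_2\rho^2=-\frac12\langle\nabla\phi,\nabla\rho^{-1}\rangle$. There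
$$h=\Delta\psi=\rho^{-1}\Delta\phi+2\langle\nabla\phi,\nabla\rho^{-1}\rangle+2\alpha_2\rho^2=\rho^{-1}\Delta\phi+\langle\nabla\phi,\nabla\rho^{-1}\rangle=\rho^{-1}(\Delta\phi-\mathsf H(\nu,\nu))=\rho^{-1}\mathsf H(\tau,\tau),$$
using $\langle\nabla\phi,\nabla\rho\rangle=\rho\,\mathsf H(\nu,\nu)$ and $\Delta\phi=\mathsf H(\nu,\nu)+\mathsf H(\tau,\tau)$.

**Step 2: a Bochner identity for $h_1$.** Since $Z$ is central, $[\Delta,X]=[Y^2,X]=-2YZ$ and $[\Delta,Y]=[X^2,Y]=2XZ$. Therefore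
$$\tfrac12\Delta|\nabla\psi|^2=\sum_{i,j}(X_iX_j\psi)^2+\langle\nabla\psi,\nabla\Delta\psi\rangle-2X\psi\,YZ\psi+2Y\psi\,XZ\psi.$$
On $\partial\Omega\setminus C$ the left side vanishes by (13), and so does $\frac12X_i|\nabla\psi|^2=\sum_j(X_iX_j\psi)\nu_j$. In the frame rotated to $(\nu,\tau)$ at the given point, the matrix $(X_iX_j\psi)$ thus has zero first column, its $(2,2)$ entry is its trace $h$, and its $(1,2)$ entry is the antisymmetric part $Z\psi$. As $X\psi\,YZ\psi-Y\psi\,XZ\psi=\tau(Z\psi)$,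
$$h_1=-h^2-(Z\psi)^2+2\tau(Z\psi).$$

**Step 3: in terms of $\phi$.** On $\partial\Omega$, $Z\psi=Z\phi/\rho$, $\tau$ is tangent, and $\tau\rho=\mathsf H(\tau,\nu)$. So
$$h_1=-h^2-\frac{(Z\phi)^2}{\rho^2}-\frac{2Z\phi\,\mathsf H(\tau,\nu)}{\rho^2}+\frac{2\tau(Z\phi)}{\rho},$$
and inserting this and Step 1 in (8),
$$\rho^2I_3=\frac1{6\sqrt\pi}\Bigl[\mathsf H(\tau,\tau)^2+2(Z\phi)^2+4Z\phi\,\mathsf H(\tau,\nu)-4\rho\,\tau(Z\phi)\Bigr]. \tag{29}$$

**Step 4: the limit at a degenerate point.** Let $p\in C$ be degenerate. As $M_{12}-M_{21}=Z\phi(p)\neq0$, $M$ has rank exactly one: $M_{ij}=m_in_j$. The differential of $(X\phi,Y\phi)|_{\partial\Omega}$ at $p$ is $v\mapsto M^Tv=(m\cdot v)n$. If $q\to p$ in $\partial\Omega\setminus C$ with $\nu(q)\to\pm n/|n|$, then $n\cdot\tau\to0$, so $\mathsf H(\tau,\tau)\to0$, and $\mathsf H(\tau,\nu)\to-m_1n_2+m_2n_1=-Z\phi(p)$. By (29),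
$$\rho^2I_3\to\frac{1}{6\sqrt\pi}\bigl[2-4\bigr](Z\phi(p))^2=-\frac{(Z\phi(p))^2}{3\sqrt\pi}. \tag{30}$$

## 12. Proof of Theorem 2

**Step 1: reduction to a line integral.** By (28) we need $\lim_{T\to0}\frac1{\log(1/T)}\int(1-\Theta(\rho^2/T))I_3\,d\sigma$. Away from $C$ the contribution is bounded. Near a point of $C$, by the proof of Lemma 1, one of $X\phi,Y\phi$ restricted to $\partial\Omega$ is the coordinate $\eta$ of a coordinate system $(\xi,\eta)$. Let $b(\xi,\eta)$ be the other one and $b_0(\xi)=b(\xi,0)$. Then $\rho^2=\eta^2+b^2$, and locally $C=\{\eta=0,\ b_0(\xi)=0\}$. Write $dA/|\nabla_e\phi|=\kappa\,d\xi\,d\eta$ with $\kappa>0$, so $d\sigma=\rho\kappa\,d\xi\,d\eta$, and insert a partition-of-unity function $\zeta$ with compact support in a product chart. The local contribution is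
$$\int d\xi\int\bigl(1-\Theta(\rho^2/T)\bigr)\rho^{-1}\Psi\,d\eta,\qquad \Psi=\zeta\kappa\rho^2I_3\ \text{ bounded}.$$
Where the integrand is nonzero, $\rho\ge|\eta|$ and $\rho\ge\sqrt T$, so the inner integral is at most $C\int\min(|\eta|^{-1},T^{-1/2})d\eta\le C'\log\frac1T$ over the bounded chart, uniformly in $\xi$. By dominated convergence it suffices to find the limit of the inner integral divided by $\log\frac1T$ for a.e. $\xi$.

**Step 2: the limit on each line.** There are three cases.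

- If $b_0(\xi)\ne0$, $\rho$ is bounded below on the support of $\zeta$ in that line; the limit is $0$.
- The set $\{b_0=0,\ b_0'\ne0\}$ is discrete, hence null.
- If $b_0(\xi)=b_0'(\xi)=0$, the differential of $(X\phi,Y\phi)|_{\partial\Omega}$ at $p_\xi=(\xi,0)$ kills $\partial_\xi$, so $p_\xi$ is a degenerate characteristic point. With $e=\partial_\eta b(\xi,0)$ we have $\rho=|\eta|\sqrt{1+e^2}(1+O(\eta))$. The vector $\partial_\eta(X\phi,Y\phi)$ is nonzero and lies in the range $\mathbb Rn$ of $M^T$, so $\nu\to\pm n/|n|$ as $\eta\to0^\pm$, up to a common sign. By (30), $\Psi\to-\frac{\zeta\kappa(Z\phi)^2}{3\sqrt\pi}$. Each side $\eta\gtrless0$ contributes $\frac12\log\frac1T$ times $(1+e^2)^{-1/2}$ times this value, up to $o(\log\frac1T)$; so the limit is $(1+e^2)^{-1/2}$ times this value.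

The local limit is therefore
$$-\frac1{3\sqrt\pi}\int_{\{b_0=0\}}\zeta\,\frac{\kappa(Z\phi)^2}{\sqrt{1+e^2}}\,d\xi. \tag{31}$$

**Step 3: the density is intrinsic.** We identify the integrand at points of the third case. The form $\mu=\kappa\,d\xi\wedge d\eta$ satisfies $\omega=\pm d\phi\wedge\mu$ on $\partial\Omega$. At $p_\xi$, $d\phi(X)=d\phi(Y)=0$ and $\omega(X,Y,Z)=1$, so $|\mu(X,Y)|=1/|Z\phi|$. The tangent plane is horizontal, so $\partial_\xi=\ell v$ with $\ell>0$ and $v$ a horizontal unit vector, and $\ell\,d\xi=d\mathcal H^1$ on $\{\eta=0\}$ at such points. Let $v^\perp$ be a horizontal unit vector orthogonal to $v$. As $v\eta=0$,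
$$\frac1{|Z\phi|}=|\mu(v,v^\perp)|=\kappa\,\ell^{-1}|v^\perp\eta|.$$
Since $db=e\,d\eta$ at $p_\xi$, $\sqrt{1+e^2}\,|v^\perp\eta|=|M^Tv^\perp|$. Moreover $M^Tv=0$ means $v\perp m$, so $v^\perp=\pm m/|m|$ and $|M^Tv^\perp|=|m||n|=\|M\|_{HS}$. Hence
$$\frac{\kappa(Z\phi)^2}{\sqrt{1+e^2}}\,d\xi=\frac{\ell\,|Z\phi|}{|v^\perp\eta|\sqrt{1+e^2}}\,d\xi=\frac{|Z\phi|}{\|M\|_{HS}}\,d\mathcal H^1.$$
Non-degenerate points are isolated in $C$, hence $\mathcal H^1$-null. Summing over the partition of unity gives (9).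

**Step 4: finiteness and sign.** $C$ is covered by finitely many smooth arcs of finite length; the integrand is positive, and at rank-one points it is $|m_1n_2-m_2n_1|/(|m||n|)\le1$. So $\Lambda$ is finite, and $\Lambda<0$ iff $\mathcal H^1(C)>0$. The integrand does not depend on $\phi$: replacing $\phi$ by $f\phi$, $f>0$, multiplies $Z\phi$ and $M$ by $f$ at points of $C$, where $\phi$ and $X_i\phi$ vanish.

**Step 5: a domain where order $3$ fails.** We close up Example B to a bounded domain. Let $\gamma(q)=q\,e^{-1/(q-1)}$ for $q>1$ and $\gamma=0$ for $q\le1$. This is smooth, unbounded, and increasing with $\gamma'>0$ for $q>1$. Put $D=\{\gamma(x^2+y^2)+(z-1)^2<1\}$. It is bounded and contained in $\{0<z<2\}$. Its boundary is smooth: a critical point of the defining function has $z=1$ and $\gamma'(x^2+y^2)x=\gamma'(x^2+y^2)y=0$, hence $x^2+y^2\le1$ and value $0\neq1$. Moreover $\partial D\supset\{z=0,\ x^2+y^2\le1\}$. Let $G(x,y,z)=(x,y,z+\frac{xy}2)$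 and $\Omega=G(D)$. Then $\partial\Omega\supset\{z=\frac{xy}2,\ x^2+y^2\le1\}$, and near the relative interior of this patch we may use $\phi=z-\frac{xy}2$, by Step 4. By Example B the segment $\{y=z=0,|x|<1\}$ lies in $C$. Its tangent is $X$ there, so its length is $2$; $Z\phi=1$ and $\|M\|_{HS}=1$. Hence
$$\Lambda\le-\frac2{3\sqrt\pi}<0,\qquad t^{-3/2}\bigl(Q_\Omega(t)-a_0-a_1t^{1/2}-a_2t\bigr)\to-\infty.$$
So no number $a_3$ gives an $o(t^{3/2})$ remainder, and hence no numbers $a_3,a_4$ give an $o(t^2)$ remainder. The error in Theorem 1 is sharp. On the patch, for $y\ne0$, $\nu=(\pm1,0)$ and $\tau=(0,\pm1)$, so $\mathsf H(\tau,\tau)=0$ and $\mathsf H(\tau,\nu)=-1$; (29) gives $I_3=-\frac1{3\sqrt\pi\,y^2}$, while $d\sigma=|y|\,dx\,dy$. So $I_3\notin L^1(\sigma)$. $\blacksquare$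

## 13. Proof of Theorem 3

If $\mathcal H^1(C)>0$, Theorem 2 excludes an expansion with remainder $o(t^{3/2})$. Let $\mathcal H^1(C)=0$.

**Step 1: $A(s)=o(s)$.** This improves every error by a little $o$. In the charts of Section 12, $\{b_0=0\}$ is now null. For $b_0(\xi)\ne0$, $\frac1s|\{\eta:\rho\le s\}|\to0$ on compact parts of the chart, and this quotient is always at most $2$, as $\rho\ge|\eta|$. Dominated convergence gives $A(s)=o(s)$. Then (10), split at a small fixed $s$, gives $\int_{\rho\ge\tau}\rho^{-m}dA=o(\tau^{1-m})$ for $m\ge2$.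

**Step 2: the expansion.** We return to (27) with the better bounds. $\mathrm{Err}(T)$, $T\,A(2\sqrt T)$ and $T^2\int_{\rho\ge\sqrt T}|I_4|\,d\sigma$ are all $o(T^{3/2})$, and
$$\Bigl|\int\bigl(1-\Theta(\rho^2/T)-1_{\{\rho>\sqrt T\}}\bigr)I_3\,d\sigma\Bigr|\le C\int_{\sqrt T\le\rho\le\sqrt{2T}}\rho^{-1}dA\le CT^{-1/2}A(2\sqrt T)=o(1).$$
By (27),
$$Q_\Omega(T)=a_0+a_1T^{1/2}+a_2T+T^{3/2}\int_{\{\rho>\sqrt T\}}I_3\,d\sigma+o(T^{3/2}),$$
which proves the equivalence and identifies $a$.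

**Step 3: the integrable case.** If $\int\rho^{-1}dA<\infty$, then $|I_3|\,d\sigma\le C\rho^{-1}dA$ gives $I_3\in L^1(\sigma)$. So the $I_3$-term in (28) is $O(T^{3/2})$, and comparison with Theorem 2 gives $\Lambda=0$, i.e. $\mathcal H^1(C)=0$. The limit exists by dominated convergence and equals $\int I_3\,d\sigma=a_3$, since $\sigma(C)=0$. $\blacksquare$

## 14. Non-degenerate characteristic points: the first half of Theorem 4

Now $A(s)\le Cs^2$ by Lemma 1, and (10) gives $\int_{\rho\ge\tau}\rho^{-3}dA=O(\tau^{-1})$ and $\int_{\rho\ge\tau}\rho^{-2}dA=O(\log\frac1\tau)$. A dyadic decomposition gives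
$$\int_{\rho\le\tau}\rho^{-1}dA\le\sum_{i\ge0}2^{i+1}\tau^{-1}A(2^{-i}\tau)=O(\tau),$$
so $I_3\in L^1(\sigma)$. Hence $\mathrm{Err}(T)=O(T^2)$. Removing the cutoff in (27) for $j=1,2,3$ costs $O(T\,A(2\sqrt T))+T^{3/2}O(\sqrt T)=O(T^2)$; replacing the smooth cutoff for $j=4$ by the sharp one costs $T^2\cdot O(T^{-1}A(2\sqrt T))=O(T^2)$. Finally $\int_{\rho>\sqrt T}|I_4|\,d\sigma\le C\int_{\rho>\sqrt T}\rho^{-2}dA=O(\log\frac1T)$. This is the first assertion of Theorem 4.

## 15. $I_4$ on a paraboloid, and the unit ball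

For the ball we need $I_4$ on $z=\alpha r^2$, the second-order shape of the surface at a pole. Put $\mu=2\alpha$, $g=\mu^2+\frac14$, $s=\phi=z-\alpha r^2$, $\varsigma=s/r^2$.

**Step 1: operators in $(r,s)$.** At fixed $z$, $\partial_r$ becomes $\partial_r-\mu r\partial_s$. From Example C, $|\nabla f|^2=(f_r-\mu rf_s)^2+\frac{r^2}4f_s^2$ for $f=f(r,s)$, and on functions of $(r,z)$, $\Delta=\partial_r^2+\frac1r\partial_r+\frac{r^2}4\partial_z^2$. Thus
$$|\nabla f|^2=gr^2f_s^2-2\mu rf_rf_s+f_r^2,\qquad \Delta f=gr^2f_{ss}-2\mu rf_{rs}-2\mu f_s+f_{rr}+\tfrac{f_r}r. \tag{32}$$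
In particular $\rho=\sqrt g\,r$.

**Step 2: an approximate distance.** Take $\tilde\psi=rD(\varsigma)$ with $D=\mathsf a\varsigma+\mathsf b\varsigma^2+\mathsf e\varsigma^3+\mathsf l\varsigma^4$. As $\tilde\psi_s=D'/r$ and $\tilde\psi_r=D-2\varsigma D'$, the equation $|\nabla\tilde\psi|^2=1$ reads
$$qD'^2-2(\mu+2\varsigma)DD'+D^2=1,\qquad q=g+4\mu\varsigma+4\varsigma^2.$$
Orders $0$ to $3$ in $\varsigma$ are
$$g\mathsf a^2=1,\qquad 4g\mathsf{ab}+2\mu\mathsf a^2=0,\qquad g(4\mathsf b^2+6\mathsf{ae})+10\mu\mathsf{ab}+\mathsf a^2=0,$$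
$$8g\mathsf{al}+12g\mathsf{be}+12\mu\mathsf b^2+16\mu\mathsf{ae}+6\mathsf{ab}=0,$$
so
$$\mathsf a=g^{-1/2},\quad \mathsf b=-\tfrac{\mu\mathsf a}{2g},\quad \mathsf e=\tfrac{\mathsf a}{6g}\bigl(-1+\tfrac{4\mu^2}g\bigr),\quad 8g\mathsf l=\tfrac{14}3\tfrac{\mu\mathsf a}g-\tfrac{29}3\tfrac{\mu^3\mathsf a}{g^2}.$$
Then $|\nabla\tilde\psi|^2=1+O(s^4)$ near points with $r>0$, and by Lemma 3 we may compute with $\tilde\psi$.

**Step 3: $h$.** Inserting $\tilde\psi$ in (32), the terms with $D'$ cancel and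
$$h=r^{-1}(qD''+D)=r^{-1}(\eta_0+\eta_1\varsigma+\eta_2\varsigma^2+\dots),$$
$$\eta_0=2g\mathsf b=-\mu\mathsf a,\qquad \eta_1=6g\mathsf e+8\mu\mathsf b+\mathsf a=0,$$
$$\eta_2=12g\mathsf l+24\mu\mathsf e+9\mathsf b=-\tfrac{3\mu\mathsf a}{2g}\bigl(1-\tfrac{\mu^2}g\bigr)=-\tfrac{3\mu\mathsf a}{8g^2},$$
since $12g\mathsf l=\frac{7\mu\mathsf a}g-\frac{29\mu^3\mathsf a}{2g^2}$, $24\mu\mathsf e=-\frac{4\mu\mathsf a}g+\frac{16\mu^3\mathsf a}{g^2}$, $9\mathsf b=-\frac{9\mu\mathsf a}{2g}$, and $1-\frac{\mu^2}g=\frac1{4g}$.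

**Step 4: $h_1$ and $h_2$.** For $f=r^mF(\varsigma)$ we have $f_s=r^{m-2}F'$ and $f_r=r^{m-1}(mF-2\varsigma F')$, so $\langle\nabla\tilde\psi,\nabla f\rangle$ equals
$$r^{m-1}\bigl[gD'F'-\mu\{(D-2\varsigma D')F'+D'(mF-2\varsigma F')\}+(D-2\varsigma D')(mF-2\varsigma F')\bigr].$$
With $m=-1$ and $F=\eta_0+\eta_2\varsigma^2+\dots$ we get $h_1=r^{-2}F_1$, where
$$F_1=\mu\mathsf a\eta_0+\varsigma\,(2g\mathsf a\eta_2+2\mu\mathsf b\eta_0+\mathsf a\eta_0)+O(\varsigma^2)=-\mu^2\mathsf a^2-\tfrac{\mu\mathsf a^2}g\varsigma+O(\varsigma^2);$$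
the linear coefficient is $\mu\mathsf a^2\bigl(-\frac3{4g}+\frac{\mu^2}g-1\bigr)=-\frac{\mu\mathsf a^2}{g}$. With $m=-2$, at $s=0$, and using $g\mathsf a^2=1$ in $g\mathsf aF_1'(0)=-\mu\mathsf a^3$,
$$h_2=r^{-3}\bigl[g\mathsf aF_1'(0)+2\mu\mathsf aF_1(0)\bigr]=-\mu\mathsf a^3(1+2\mu^2)r^{-3},\qquad hh_1=\mu^3\mathsf a^3r^{-3},$$
so $hh_1+h_2=-\mu(1+\mu^2)\mathsf a^3r^{-3}$.

**Step 5: $\Delta h$ and $I_4$.** At $s=0$, since $\eta_1=0$, $h_s$ and $h_{rs}$ vanish, and (32) gives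
$$\Delta h=r^{-3}(2g\eta_2+\eta_0)=-\mu\mathsf a\bigl(1+\tfrac3{4g}\bigr)r^{-3}=-\mu(1+\mu^2)\mathsf a^3r^{-3},$$
because $g+\frac34=1+\mu^2$ and $\mathsf a^2=\frac1g$. Therefore
$$I_4=\bigl(\tfrac14-\tfrac3{16}\bigr)\mu(1+\mu^2)\mathsf a^3r^{-3}=\frac{\mu(1+\mu^2)}{16}\,\rho^{-3}. \tag{33}$$

**Step 6: reduction of the ball to one pole.** By Example C, $C=\{(0,0,\pm1)\}$. The automorphism $(x,y,z)\mapsto(x,-y,-z)$ maps $X\mapsto X$, $Y\mapsto-Y$; it is an isometry preserving $\omega$ and the ball and exchanging the poles. After a vertical translation (a left translation), the domain near the lower pole is $\{\phi_0=z-f(r)>0\}$, with $f=\frac12r^2+O(r^4)$ smooth in $r^2$; thus $\alpha=\frac12$, $\mu=1$, $g=\frac54$. At the pole $M=\begin{pmatrix}-1&\frac12\\-\frac12&-1\end{pmatrix}$ and $\det M=\frac54$, so it is non-degenerate.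

**Step 7: $I_4$ near the pole by dilation.** This transfers (33) from the paraboloid to the sphere. Let $\delta_\lambda(x,y,z)=(\lambda x,\lambda y,\lambda^2z)$; then $X_i(F\circ\delta_\lambda)=\lambda(X_iF)\circ\delta_\lambda$. Put $\phi_\lambda=\lambda^{-2}\phi_0\circ\delta_\lambda=z-\frac12r^2+O(\lambda^2)$ in $C^\infty$ near $r=1$. The distance function of the dilated domain is $\lambda^{-1}\delta\circ\delta_\lambda$, so $I_4[\phi_\lambda]=\lambda^3I_4[\phi_0]\circ\delta_\lambda$. Where $\rho>0$, $I_4$ is a smooth function of finitely many derivatives of the defining function, by the construction in Lemma 2. By (33) at $r=1$, $I_4[\phi_\lambda]=\frac18g^{-3/2}(1+O(\lambda^2))$ there, i.e.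
$$I_4=\tfrac18g^{-3/2}r^{-3}(1+O(r^2))\quad\text{near the pole}.$$

**Step 8: the logarithm.** Here $d\sigma=\rho_0\,dx\,dy$ with $\rho_0=|\nabla\phi_0|=\sqrt g\,r(1+O(r^2))$. The global $\rho$ equals $\rho_0$ times a smooth positive function on $\partial\Omega$, so near the pole $\{\rho>\sqrt t\}$ contains $\{r>c_2\sqrt t\}$ and is contained in $\{r>c_1\sqrt t\}$ for constants $0<c_1<c_2$; the region in between contributes $O(1)$. Each pole gives
$$\int_{\{\rho>\sqrt t,\ r<r_0\}}I_4\,d\sigma=\frac{2\pi}{8g}\int_{\sqrt t}^{r_0}\frac{dr}r+O(1)=\frac{\pi}{8g}\log\frac1t+O(1)=\frac{\pi}{10}\log\frac1t+O(1).$$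
The two poles give $\frac\pi5\log\frac1t+O(1)$; elsewhere $I_4$ is bounded. With the first assertion of Theorem 4 this proves the formula for the ball. Since $t^2\log\frac1t$ is not $O(t^2)$, no number $a_4$ gives an $o(t^2)$ remainder, so order $3$ is optimal among domains whose characteristic points are non-degenerate. $\blacksquare$
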